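# Determinantal equations for frame-decomposable binary tensors

Throughout, $\mathrm i=\sqrt{-1}$. The letters $i,j,k,l$ are indices.

## Plane frames as unit complex numbers with sum zero

**Definition 1 (funtf).** Let $r\ge 3$. A *finite unit norm tight frame* (funtf) in $\mathbb R^2$ is a configuration $V=(\mathbf v_1,\dots,\mathbf v_r)$ of vectors in $\mathbb R^2$ with $\|\mathbf v_l\|=1$ for all $l$ and $VV^T=\frac r2\,\mathrm{Id}_2$, where $V$ is the $2\times r$ matrix with columns $\mathbf v_l$.

Write $\mathbf v_l=(x_l,y_l)=(\cos\theta_l,\sin\theta_l)$. Since $VV^T=\sum_l \mathbf v_l\mathbf v_l^T$ and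
$$\mathbf v_l\mathbf v_l^T=\tfrac12\left(\mathrm{Id}_2+\begin{pmatrix}\cos2\theta_l&\sin2\theta_l\\ \sin2\theta_l&-\cos2\theta_l\end{pmatrix}\right),$$
the tightness condition says $\sum_l\cos2\theta_l=\sum_l\sin2\theta_l=0$, that is,
$$\sum_{l=1}^r u_l=0,\qquad u_l:=e^{2\mathrm i\theta_l}. \tag{1}$$
Conjugating, we also get $\sum_l u_l^{-1}=0$. So a funtf is the same as $r$ unit complex numbers with sum zero, together with a choice of sign for each vector.

**Example.** Take $r=3$ and $\theta=0,\pi/3,2\pi/3$. Then the $u_l$ are the three cube roots of unity, which sum to $0$. The vectors are $(1,0)$, $(\frac12,\frac{\sqrt3}2)$, $(-\frac12,\frac{\sqrt3}2)$.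

**Definition 2 (fradeco variety).** Let $d\ge1$. The *fradeco variety* $\mathcal T_{r,2,d}$ is the Zariski closure, in $\mathbb P^d=\mathbb P(\mathrm{Sym}_d(\mathbb C^2))$, of the set of all symmetric tensors
$$T=\sum_{l=1}^r\lambda_l\,\mathbf v_l^{\otimes d},\qquad \lambda_l\in\mathbb R,$$
where $(\mathbf v_1,\dots,\mathbf v_r)$ is a funtf in $\mathbb R^2$. The coordinate $t_i$ on $\mathbb P^d$ ($0\le i\le d$) is the tensor entry with $i$ indices $1$ and $d-i$ indices $2$. Thus
$$t_i=\sum_l\lambda_l\,x_l^i\,y_l^{d-i}. \tag{2}$$

We use the following known fact: $\mathcal T_{r,2,d}$ is irreducible of dimension $\min(2r-3,d)$. The number $2r-3$ is the naive parameter count: $r$ angles, minus two conditions (1), plus $r$ coefficients $\lambda_l$, minus one for scaling.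

**Example.** For the funtf above and $d=4$, formula (2) gives
$$t_0=\tfrac9{16}(\lambda_2+\lambda_3),\quad t_1=\tfrac{3\sqrt3}{16}(\lambda_2-\lambda_3),\quad t_2=\tfrac3{16}(\lambda_2+\lambda_3),\quad t_3=\tfrac{\sqrt3}{16}(\lambda_2-\lambda_3),\quad t_4=\lambda_1+\tfrac1{16}(\lambda_2+\lambda_3).$$
For every $\lambda$ we see two linear relations: $t_0=3t_2$ and $t_1=3t_3$. They have the same shape, shifted by one index. Keep this in mind.

## Hankel matrices, leading terms, and degree

**Definition 3 (Hankel matrix and the locus $Y_W$).** Let $K$ be an algebraically closed field, $d\ge r\ge 1$ and $n:=d-r+1$. Put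
$$H=(t_{k+j})_{0\le k\le r,\ 0\le j\le n-1},$$
so that column $j$ of $H$ is $(t_j,t_{j+1},\dots,t_{j+r})^T$. For a linear subspace $W\subseteq K^{r+1}$ put
$$Y_W=\Bigl\{t\in\mathbb P^d:\ \exists\,0\ne f\in W,\ \sum_{k=0}^r f_kt_{j+k}=0\ \text{ for }0\le j\le n-1\Bigr\}.$$
In words: some nonzero row vector $f\in W$ satisfies $fH(t)=0$.

**Example.** Let $r=1$ and $W=K^2$, so $n=d$. Then $t\in Y_W$ means that the two rows $(t_0,\dots,t_{d-1})$ and $(t_1,\dots,t_d)$ are linearly dependent. This is the rational normal curve of degree $d$ when $d\ge 2$.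

**Definition 4 (lex, initial ideals, Gröbner bases).** Let $S=K[t_0,\dots,t_d]$. In the lex order with $t_0>t_1>\dots>t_d$, two distinct monomials are compared by the smallest index at which their exponents differ; the larger exponent there wins. The *initial ideal* $\operatorname{in}(P)$ of an ideal $P$ is generated by the leading monomials of its nonzero elements. Nonzero elements $g_1,\dots,g_s\in P$ form a *Gröbner basis* of $P$ if their leading monomials generate $\operatorname{in}(P)$. They then generate $P$.

Two consequences will be used. First, a monomial divisible by $t_a$ is lex larger than every monomial that involves only variables of index $>a$. Second, if $P$ is homogeneous, the monomials outside $\operatorname{in}(P)$ form a basis of $S/P$, so $S/P$ and $S/\operatorname{in}(P)$ have the same Hilbert function $e\mapsto\dim_K(\cdot)_e$.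

**Example.** The minors of $\begin{pmatrix}t_0&t_1&t_2\\t_1&t_2&t_3\end{pmatrix}$ are $t_0t_2-t_1^2$, $t_0t_3-t_1t_2$ and $t_1t_3-t_2^2$. Their lex leading monomials are $t_0t_2$, $t_0t_3$, $t_1t_3$.

**Definition 5 (degree).** Let $Y\subseteq\mathbb P^d$ be an irreducible variety with prime ideal $P$, and let $D=\dim Y+1=\dim S/P$. Its *degree* is the number $\deg Y$ with
$$\dim_K(S/P)_e=\deg Y\cdot\frac{e^{D-1}}{(D-1)!}+o(e^{D-1})\qquad(e\to\infty). \tag{3}$$

**Example.** For a linear subspace, $S/P$ is a polynomial ring in $D$ variables, and $\binom{e+D-1}{D-1}=\frac{e^{D-1}}{(D-1)!}+o(e^{D-1})$; the degree is $1$.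

Three textbook facts complete the list.

1. *Determinantal codimension bound* (Macaulay; Eagon–Northcott). If $n\ge m$ and the zero locus of the maximal minors of an $m\times n$ matrix of linear forms on $\mathbb P^d$ is nonempty, each of its components has codimension at most $n-m+1$.
2. *Intersection on a product.* The Chow ring of $\mathbb P^{m-1}\times\mathbb P^d$ is $\mathbb Z[\eta,\zeta]/(\eta^m,\zeta^{d+1})$, with $\eta,\zeta$ the two hyperplane classes and $\int\eta^{m-1}\zeta^d=1$. If $n$ forms of bidegree $(1,1)$ define an integral scheme $X$ of codimension $n$, then $[X]=(\eta+\zeta)^n$. If the projection of $X$ to $\mathbb P^d$ is birational onto its image $Y$, then by the projection formula $\deg Y=\int\zeta^{\dim Y}[X]$.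
3. *Cauchy–Binet.* For $A$ of size $m\times(r+1)$ and $B$ of size $(r+1)\times m$, $\det(AB)=\sum_S p_S(A)\,q_S(B)$, summed over $m$-subsets $S\subseteq\{0,\dots,r\}$, where $p_S(A)$ is the minor of $A$ with columns $S$ and $q_S(B)$ is the minor of $B$ with rows $S$.

## Which matrices should define the fradeco variety, and the three theorems

Here are three properties that one can ask of a matrix $\mathcal M_r$.

- (a) The maximal minors of $\mathcal M_r$ form a Gröbner basis for the prime ideal of $\mathcal T_{r,2,d}$ in $\mathbb C[t_0,\dots,t_d]$.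
- (b) $\mathcal M_r$ has $r-1$ rows and $d-r+1$ columns, and its entries are linear forms in $t_0,\dots,t_d$.
- (c) The columns of $\mathcal M_r$ are identical up to index shifts: the $k$-th column is obtained from the first by replacing each $t_i$ with $t_{i+k-1}$. Each column involves $r+1$ of the unknowns, namely the $k$-th column involves exactly $t_{k-1},t_k,\dots,t_{k-1+r}$.

For every $r\in\{3,\dots,9\}$ and $d\ge 2r-2$ such a matrix is known to exist. For instance the $k$-th column may be taken to be
$$(t_{k-1}-3t_{k+1},\ 3t_k-t_{k+2})^T\quad(r=3),\qquad (t_{k-1}+t_{k+3},\ t_k-t_{k+2},\ t_{k+1})^T\quad(r=4). \tag{4}$$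
The problem comes from Luke Oeding, Elina Robeva and Bernd Sturmfels, "Decomposing Tensors into Frames", arXiv:1504.08049 (2015). It asks: *does such a matrix exist for every $r\ge3$ and every $d\ge2r-2$?* In plain words: is there, for every frame size, one column of linear forms whose shifts make a matrix, and do the maximal minors of that matrix give all the equations of the variety, already in Gröbner form?

The answer is yes, with an explicit matrix. For $0\le k\le r-2$ let $k'\in\{r-1,r\}$ be the element with $k'\equiv k\pmod 2$, and set
$$b_k=(-1)^{1+(k'-k)/2}\,\frac{2k-r}{2k'-r}. \tag{5}$$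
The denominators are $r$ (if $k'=r$) and $r-2$ (if $k'=r-1$), both nonzero.

**Theorem 1.** Let $r\ge3$, $d\ge2r-2$. The $(r-1)\times(d-r+1)$ matrix
$$\mathcal M_r=\bigl(t_{j+k}+b_k\,t_{j+k'}\bigr)_{0\le k\le r-2,\ 0\le j\le d-r}$$
satisfies (a), (b), (c). In (a) the term order is lex with $t_0>t_1>\dots>t_d$. The initial ideal is squarefree, generated by the monomials $t_{a_1}\cdots t_{a_{r-1}}$ with $0\le a_1$, $a_{i+1}\ge a_i+2$, $a_{r-1}\le d-2$. Moreover $\deg\mathcal T_{r,2,d}=\binom{d-r+1}{r-2}$.

**Theorem 2.** Let $K$ be an algebraically closed field, $r\ge1$, let $W\subseteq K^{r+1}$ be any linear subspace of dimension $m\ge1$, and let $d\ge r$ with $n=d-r+1\ge m$. Let $A$ be any $m\times(r+1)$ matrix with row space $W$, and let $M=AH$. Then the maximal minors of $M$ form a Gröbner basis, for lex with $t_0>\dots>t_d$, of a prime ideal of codimension $n-m+1$ and degree $\binom n{m-1}$. It is the ideal of $Y_W$. The initial ideal is squarefree.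

**Theorem 3.** Let $r\ge3$, $d\ge2r-2$. A matrix satisfies (a), (b), (c) (for some term order) if and only if it equals $g\,\mathcal M_r$ for some $g\in GL_{r-1}(\mathbb C)$. For the "only if" part one only needs (b), (c) and that the maximal minors generate the prime ideal of $\mathcal T_{r,2,d}$.

## Three and four vectors by hand

**Three vectors.** Put $z=x+\mathrm iy$, $w=x-\mathrm iy$. At $\mathbf v_l=(\cos\theta_l,\sin\theta_l)$ we have $z/w=u_l$, so the form $f=\prod_l(z-u_lw)$ vanishes at every frame vector. For $r=3$, (1) says that the elementary symmetric functions $u_1+u_2+u_3$ and $u_1u_2+u_1u_3+u_2u_3=u_1u_2u_3\sum_l u_l^{-1}$ vanish. Hence $f=z^3-u_1u_2u_3\,w^3$ lies in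
$$\langle z^3,w^3\rangle=\langle x^3-3xy^2,\ 3x^2y-y^3\rangle .$$
Now if $f=\sum_kc_kx^ky^{3-k}$ vanishes at all $\mathbf v_l$, then by (2), for $0\le j\le d-3$,
$$\sum_kc_kt_{j+k}=\sum_l\lambda_lx_l^jy_l^{d-3-j}f(\mathbf v_l)=0.$$
The form $3x^2y-y^3$ gives $3t_{j+2}-t_j$, and $x^3-3xy^2$ gives $t_{j+3}-3t_{j+1}$. So some nontrivial combination of the two rows of the matrix in (4) vanishes on $T$, and all $2\times2$ minors vanish on $T$. In the example after Definition 2 the form was $z^3-w^3$, proportional to $3x^2y-y^3$, and we saw exactly the first row vanish.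

For $d=4$ there is one minor,
$$(t_0-3t_2)(3t_2-t_4)-(t_1-3t_3)(3t_1-t_3).$$
The four linear forms are linearly independent, so this is a quadric of rank $4$, hence irreducible. Its zero set in $\mathbb P^4$ has dimension $3=2r-3$ and contains the irreducible variety $\mathcal T_{3,2,4}$ of dimension $3$, so they are equal, and the case $r=3$, $d=4$ is done. For $d=5$ there are three minors, with leading monomials $t_0t_2,\ t_0t_3,\ t_1t_3$, and it is no longer obvious that they generate a prime ideal.

**Four vectors.** For $r=4$ the conditions kill the coefficients of $z^3w$ and $zw^3$ in $f$, so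
$$f\in\langle z^4,z^2w^2,w^4\rangle=\langle x^4-6x^2y^2+y^4,\ (x^2+y^2)^2,\ x^3y-xy^3\rangle .$$
In terms of coefficients $c_k$ of $x^ky^{4-k}$ this is the space $c_0=c_4$, $c_1=-c_3$, which is spanned by $y^4+x^4$, $xy^3-x^3y$ and $x^2y^2$. These are the three rows in (4).

## The space of binary forms attached to a frame

The hand computations show where $\mathcal M_r$ comes from. We now do this for all $r$.

**Step 1: define $W$ and find a basis.** Identify $c\in\mathbb C^{r+1}$ with the form $f=\sum_kc_kx^ky^{r-k}$. Let $W\subseteq\mathbb C^{r+1}$ be the space of forms whose coefficients of $z^{r-1}w$ and $zw^{r-1}$ both vanish (two different monomials, as $r\ge3$). Since $x=\frac{z+w}2$ and $y=\frac{z-w}{2\mathrm i}$,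
$$x^ky^{r-k}=2^{-r}\,\mathrm i^{\,k-r}(z+w)^k(z-w)^{r-k}.$$
In $(z+w)^k(z-w)^{r-k}$ the coefficient of $z^{r-1}w$ is $k-(r-k)=2k-r$. The coefficient of $zw^{r-1}$ is $k(-1)^{r-k}+(r-k)(-1)^{r-k-1}=(-1)^{r-k}(2k-r)$. So $W$ is defined by
$$\sum_k\mathrm i^{\,k-r}(2k-r)c_k=0,\qquad\sum_k(-\mathrm i)^{k-r}(2k-r)c_k=0 .$$
Multiply the first by $\mathrm i^{\,r}$ and the second by $(-\mathrm i)^r$, then add and subtract. Since $\mathrm i^{\,k}=(-1)^{k/2}$ for even $k$ and $\mathrm i^{\,k}=\mathrm i(-1)^{(k-1)/2}$ for odd $k$, we obtain
$$\sum_{k\text{ even}}(-1)^{k/2}(2k-r)c_k=0,\qquad\sum_{k\text{ odd}}(-1)^{(k-1)/2}(2k-r)c_k=0. \tag{6}$$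
Of $r-1$ and $r$, one is even and one is odd. So $c_{r-1}$ and $c_r$ occur in different equations, with coefficients $\pm(r-2)$ and $\pm r$, both nonzero. We may therefore choose $c_0,\dots,c_{r-2}$ freely and solve for $c_{r-1},c_r$. Let $\varepsilon_0,\dots,\varepsilon_r$ be the unit vectors. Setting $c_k=1$ and the other free coordinates $0$, the equation of the parity of $k$ reads $(2k-r)+(-1)^{(k'-k)/2}(2k'-r)c_{k'}=0$ after dividing by the sign of the $k$-term. Its solution is $c_{k'}=b_k$. Hence $W$ has the basis
$$\varepsilon_k+b_k\,\varepsilon_{k'},\qquad 0\le k\le r-2, \tag{7}$$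
$\dim W=r-1$, and if $A$ is the matrix with rows (7), then $AH=\mathcal M_r$.

Check: for $r=3$, $b_0=-3$ and $b_1=-\frac13$; for $r=4$, $b_0=1$, $b_1=-1$, $b_2=0$. This is (4) up to rescaling rows.

**Step 2: $\mathcal T_{r,2,d}\subseteq Y_W$ for $d\ge r$.** Let $(\mathbf v_l)$ be a funtf and $f=\prod_l(z-u_lw)\ne0$. It vanishes at each $\mathbf v_l$. Its coefficient of $z^{r-1}w$ is $-\sum_lu_l=0$, and its coefficient of $zw^{r-1}$ is $(-1)^{r-1}\bigl(\prod_lu_l\bigr)\sum_lu_l^{-1}=0$. So $f\in W$. With $f=\sum_kc_kx^ky^{r-k}$ and $T=\sum_l\lambda_l\mathbf v_l^{\otimes d}$, (2) gives for $0\le j\le d-r$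
$$\sum_kc_kt_{j+k}=\sum_l\lambda_lx_l^jy_l^{d-r-j}f(\mathbf v_l)=0 .$$
So each nonzero such $T$ lies in $Y_W$. Also $Y_W$ is closed, because it is the zero set of the maximal minors of $AH$: the rank of $AH(t)$ is less than $\dim W$ exactly when $uAH(t)=0$ for some $u\ne0$, and then $f=uA$ is a nonzero element of $W$ with $fH(t)=0$, and conversely.

## Where the direct approaches stop

A natural plan is now the following. The matrix $\mathcal M_r$ has the expected size, and its minors vanish on $\mathcal T_{r,2,d}$. One shows that the zero set is irreducible of the expected codimension $(d-r+1)-(r-1)+1$, and hopes that this gives the ideal. It does not: irreducibility and expected codimension determine only the radical of the ideal of minors. For example,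
$$\det\begin{pmatrix}t_0&t_1\\0&t_0\end{pmatrix}=t_0^2$$
comes from a matrix of linear forms whose determinantal locus is irreducible of the expected codimension $1$, and yet the determinant does not generate a prime ideal. What is missing is control of the multiplicity.

A second plan goes for the Gröbner property directly. The maximal minors of a matrix of indeterminates form a Gröbner basis for a diagonal term order, and one would like to substitute the entries of $\mathcal M_r$. In Buchberger's criterion, pairs with coprime leading monomials need no work. For a generic $2\times4$ matrix $(x_{i,c})$ with $i\in\{1,2\}$, $0\le c\le3$, the minors on columns $\{0,1\}$ and $\{2,3\}$ have leading monomials $x_{1,0}x_{2,1}$ and $x_{1,2}x_{2,3}$, which are coprime. For $\mathcal M_3$ with $d=6$ the corresponding minors have leading monomials $t_0t_2$ and $t_2t_4$, which share $t_2$. So the substitution creates S-pairs about which the generic theorem says nothing, and each of them would need its own reduction to zero, with the coefficients $b_k$ entering for every $r$.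

The way past both obstacles uses one number. The minors tell us *some* leading monomials, generating an ideal $J$, so $J\subseteq\operatorname{in}(P)$ where $P$ is the prime ideal of $Y_W$. If $J$ is an intersection of $N$ coordinate subspace ideals of the right dimension, and if the degree of $Y_W$, computed by geometry and without knowing $P$, is also $N$, then there is no room between $J$ and $\operatorname{in}(P)$. The coefficients $b_k$ play no role, which is why the argument works for an arbitrary $W$. The "no room" claim is the following lemma.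

**Lemma 1 (no room).** Let $J=\bigcap_{G}P_G\subset S$, where $P_G$ runs over $N\ge 1$ distinct primes, each generated by $d+1-D$ of the variables, with $D\ge1$. Let $I\supseteq J$ be a monomial ideal with $\dim_K(S/I)_e=N\frac{e^{D-1}}{(D-1)!}+o(e^{D-1})$. Then $I=J$.

*Proof.* The monomials of degree $e$ outside $J$ are the union, over $G$, of the monomials of degree $e$ in the $D$ variables not in $P_G$. Each of these sets has $\binom{e+D-1}{D-1}$ elements. Two different ones meet in monomials in at most $D-1$ variables, so their intersection has $o(e^{D-1})$ elements. Hence $\dim_K(S/J)_e=N\frac{e^{D-1}}{(D-1)!}+o(e^{D-1})$ as well.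

Suppose there is a monomial $\mu\in I\setminus J$, of degree $a$. Then $\mu\notin P_G$ for some $G$. For each monomial $\nu$ of degree $e-a$ in the $D$ variables not in $P_G$, the product $\nu\mu$ lies in $I$. It does not lie in the prime $P_G$, so it does not lie in $J$. Different $\nu$ give different products. Therefore
$$\dim_K(S/J)_e-\dim_K(S/I)_e\ \ge\ \binom{e-a+D-1}{D-1}=\frac{e^{D-1}}{(D-1)!}+o(e^{D-1}),$$
but the left side is $o(e^{D-1})$, a contradiction. So every monomial of $I$ is in $J$. $\square$

**Example ($r=3$, $d=5$).** The leading monomials of the minors generate $J=(t_0t_2,t_0t_3,t_1t_3)=(t_2,t_3)\cap(t_0,t_3)\cap(t_0,t_1)$: the first two primes intersect in $(t_0t_2,t_3)$, and intersecting with $(t_0,t_1)$ gives $(t_0t_2,t_0t_3,t_1t_3)$. So $N=3$ and $D=4$. If we can show $\dim Y_W=3$ and $\deg Y_W=3$, then the three minors are a Gröbner basis of the prime ideal.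

So Theorem 2 needs three ingredients: leading terms, a decomposition of $J$, and the dimension and degree of $Y_W$.

## Leading terms of the minors

Fix the data of Theorem 2. Replacing $A$ by $gA$ with $g\in GL_m(K)$ multiplies all maximal minors of $M=AH$ by $\det g\ne0$, which affects nothing in the theorem. Any two matrices with $m$ rows and row space $W$ differ by such a $g$. So we may assume that $A$ is in row echelon form: there are pivots $0\le s_1<\dots<s_m\le r$ such that row $i$ of $A$ is $\varepsilon_{s_i}$ plus a combination of $\varepsilon_l$ with $l>s_i$. Then the entry of $M$ in row $i$ ($1\le i\le m$) and column $c$ ($0\le c\le n-1$) is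
$$t_{c+s_i}+(\text{a combination of variables of index}>c+s_i). \tag{8}$$

**Lemma 2 (leading terms).** For $0\le c_1<\dots<c_m\le n-1$, the minor of $M$ with columns $c_1,\dots,c_m$ has lex leading term $t_{c_1+s_1}t_{c_2+s_2}\cdots t_{c_m+s_m}$, with coefficient $1$.

*Proof.* Expand the determinant completely. A term is given by a permutation $\sigma$, pairing column $c_i$ with row $\sigma(i)$, and by the choice of a variable $t_{q_i}$ from the entry in row $\sigma(i)$, column $c_i$. By (8), $q_i\ge c_i+s_{\sigma(i)}$. The choice $\sigma=\mathrm{id}$, $q_i=c_i+s_i$ gives the diagonal monomial with coefficient $1$. We show that every other choice gives a lex smaller monomial.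

For another choice, let $j$ be minimal with $(\sigma(j),q_j)\ne(j,c_j+s_j)$. Since $\sigma$ fixes $1,\dots,j-1$, we have $\sigma(i)\ge j$ for $i\ge j$, hence
$$q_i\ \ge\ c_i+s_{\sigma(i)}\ \ge\ c_j+s_j\qquad(i\ge j).$$
Equality throughout would force $c_i=c_j$, so $i=j$; then $s_{\sigma(j)}=s_j$, so $\sigma(j)=j$; and $q_j=c_j+s_j$. This is excluded by the choice of $j$. So the term is $t_{c_1+s_1}\cdots t_{c_{j-1}+s_{j-1}}$ times variables of index strictly larger than $c_j+s_j$. The diagonal monomial is the same prefix times a monomial divisible by $t_{c_j+s_j}$. Cancel the prefix: by the first consequence noted after Definition 4 the diagonal monomial is larger. $\square$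

Let $J$ be the ideal generated by all the monomials of Lemma 2. Put
$$h_i=s_{i+1}-s_i+1\ge2\ (1\le i\le m-1),\qquad E=s_m+n\le r+n=d+1,\qquad \Omega=\{s_1,\dots,E-1\}\subseteq\{0,\dots,d\}.$$
Write $a_i=c_i+s_i$. The condition $c_{i+1}\ge c_i+1$ becomes $a_{i+1}-a_i\ge h_i$; $c_1\ge0$ becomes $a_1\ge s_1$; and $c_m\le n-1$ becomes $a_m\le E-1$. So the generators of $J$ are the squarefree monomials $t_{a_1}\cdots t_{a_m}$ with all $a_i\in\Omega$ and $a_{i+1}-a_i\ge h_i$. Call such a sequence $(a_1,\dots,a_m)$ a *pattern*. Since $\sum_ih_i=s_m-s_1+m-1$ and $|\Omega|=s_m+n-s_1$,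
$$|\Omega|-\sum_{i=1}^{m-1}h_i=n-m+1\ge1. \tag{9}$$

**Example.** For $\mathcal M_4$ and $d=7$ we have $m=3$, $n=4$ and $s=(0,1,2)$, so $h=(2,2)$, $E=6$ and $\Omega=\{0,\dots,5\}$. A pattern is a triple in $\Omega$ with consecutive gaps at least $2$: $024,\ 025,\ 035,\ 135$. There are $\binom43=4$ minors, as there should be.

## Placing blocks: the primes of the leading-term ideal

**Lemma 3 (decomposition of $J$).** $J$ is the intersection of exactly $\binom n{m-1}$ distinct primes, each generated by $n-m+1$ variables.

*Proof.* A *placement* is a sequence $p_1,\dots,p_{m-1}$ with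
$$p_1\ge s_1,\qquad p_{i+1}\ge p_i+h_i,\qquad p_{m-1}+h_{m-1}\le E.$$
In words, we place blocks $[p_i,p_i+h_i-1]$ of lengths $h_1,\dots,h_{m-1}$, in this order and disjointly, inside $\Omega$. (For $m=1$ there is one placement, with no blocks.) Let $G\subseteq\Omega$ be the union of the blocks. By (9), $|\Omega\setminus G|=n-m+1$. A placement amounts to distributing the $n-m+1$ free cells into the $m$ gaps before, between and after the blocks, so there are $\binom{(n-m+1)+(m-1)}{m-1}=\binom n{m-1}$ placements. The set $G$ determines the placement: $p_1=\min G$ and $p_{i+1}=\min(G\cap[p_i+h_i,\infty))$. So the primes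
$$P_G=(t_i:\ i\in\Omega\setminus G)$$
are $\binom n{m-1}$ distinct primes, each generated by $n-m+1$ variables. It remains to show $J=\bigcap_GP_G$.

**Step 1: $J\subseteq P_G$ for every $G$.** We show that $G$ contains no pattern; then every generator of $J$ contains a variable $t_i$ with $i\in\Omega\setminus G$. Suppose $a_1,\dots,a_m\in G$ is a pattern. Then $a_1\ge p_1$, so $a_2\ge a_1+h_1\ge p_1+h_1$ lies beyond block $1$. Being in $G$, it satisfies $a_2\ge p_2$. Then $a_3\ge p_2+h_2$ lies beyond block $2$, and so on. Finally $a_m\ge p_{m-1}+h_{m-1}$ lies beyond all blocks, a contradiction. (For $m=1$, $G$ is empty and contains no pattern.)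

**Step 2: every $F\subseteq\Omega$ containing no pattern lies in some $G$.** Here we must build a placement that covers $F$. Start greedily: $a_1=\min F$ and $a_{i+1}=\min\{a\in F:\ a\ge a_i+h_i\}$, as long as these exist and $i+1\le m$. If the process reached $a_m$, it would have found a pattern in $F$. So it stops after some $q\le m-1$ elements, and
$$F\subseteq\bigcup_{i\le q}[a_i,a_i+h_i-1], \tag{10}$$
because an element of $F$ beyond all these intervals would have allowed one more step, and an element of $F$ cannot lie between $a_i+h_i$ and $a_{i+1}-1$. The trouble is that these intervals may stick out of $\Omega$ on the right, and there may be fewer than $m-1$ of them. So we cap the starting points. Put $a_i=+\infty$ for $q<i\le m-1$, and let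
$$\ell_i=E-\sum_{j=i}^{m-1}h_j,\qquad p_i=\min(a_i,\ell_i)\qquad(1\le i\le m-1).$$
The number $\ell_i$ is the latest position at which block $i$ may start, and $\ell_{i+1}=\ell_i+h_i$.

*The $p_i$ form a placement.* We have $a_1\ge s_1$, and $\ell_1=s_1+n-m+1\ge s_1$ by (9), so $p_1\ge s_1$. Next, $p_{m-1}+h_{m-1}\le\ell_{m-1}+h_{m-1}=E$. Finally, if $p_{i+1}=\ell_{i+1}$, then $p_i\le\ell_i=p_{i+1}-h_i$; and if $p_{i+1}=a_{i+1}<\infty$, then $p_i\le a_i\le a_{i+1}-h_i=p_{i+1}-h_i$.

*It covers $F$.* If $p_i=a_i$ for all $i$, this is (10). Otherwise let $i_0$ be minimal with $a_{i_0}>\ell_{i_0}$. Then $a_{i_0+1}\ge a_{i_0}+h_{i_0}>\ell_{i_0}+h_{i_0}=\ell_{i_0+1}$, and so on (also when some $a_i=\infty$). So $p_i=\ell_i$ for all $i\ge i_0$, and these blocks tile $[\ell_{i_0},E-1]$. This interval contains every element of $F$ that is $\ge a_{i_0}$, because $a_{i_0}>\ell_{i_0}$ and $F\subseteq\Omega$. By (10), an element of $F$ smaller than $a_{i_0}$ lies in some $[a_i,a_i+h_i-1]$ with $i<i_0$, and for such $i$ we have $p_i=a_i$. So it is covered too.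

(For $m=1$, an $F$ without pattern is empty, and $F\subseteq G=\emptyset$.)

**Step 3: $\bigcap_GP_G\subseteq J$.** The intersection is a monomial ideal, so it is enough to show that a monomial $\mu\notin J$ avoids some $P_G$. Let $F\subseteq\Omega$ be the set of $i\in\Omega$ with $t_i\mid\mu$. If $F$ contained a pattern, the corresponding squarefree generator of $J$ would divide $\mu$. So $F$ contains no pattern, Step 2 gives $F\subseteq G$ for some $G$, no variable of $P_G$ divides $\mu$, and $\mu\notin P_G$. $\square$

**Example of the capping.** With $h=(2,2)$ and $\Omega=\{0,\dots,5\}$ as above, let $F=\{0,5\}$. The greedy process gives $a_1=0$, $a_2=5$, and the interval $[5,6]$ sticks out of $\Omega$. The caps are $\ell_1=2$ and $\ell_2=4$, so $p=(0,4)$ and $G=\{0,1,4,5\}\supseteq F$.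

## Dimension and degree of $Y_W$ from the incidence variety

We now compute the dimension and degree of $Y_W$ without knowing its ideal. The device is to remember the vector $f$.

**Lemma 4.** $Y_W$ is the zero set of the maximal minors of $M$. It is irreducible of dimension $r+m-2$ and degree $\binom n{m-1}$.

*Proof.* **Step 1: the zero set.** A point $t$ satisfies $\operatorname{rank}M(t)<m$ if and only if $uAH(t)=0$ for some $u\ne0$. Since $A$ has rank $m$, the vectors $f=uA$ with $u\ne0$ are exactly the nonzero elements of $W$. So the zero set is $Y_W$.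

**Step 2: the incidence variety.** Let $X\subset\mathbb P(W)\times\mathbb P^d$ be the scheme defined by the $n$ forms
$$\sum_{k=0}^rf_kt_{j+k},\qquad0\le j\le n-1,$$
of bidegree $(1,1)$. Fix $f\ne0$, and let $k_0$ be the first index with $f_{k_0}\ne0$. The $j$-th equation is a linear form in $t$ whose first nonzero coefficient is at $t_{j+k_0}$. These positions are distinct, so the $n$ equations are linearly independent. The coefficient matrix thus has rank $n$ at every point of $\mathbb P(W)$. So, locally on $\mathbb P(W)$, some $n\times n$ minor of it is invertible, and we can solve for $n$ of the $t$-variables. Hence $X$ is a projective subbundle over $\mathbb P(W)\cong\mathbb P^{m-1}$ with fiber $\mathbb P^{d-n}=\mathbb P^{r-1}$. It is smooth and irreducible of dimension $(m-1)+(r-1)=r+m-2$. Its codimension is $(m-1+d)-(r+m-2)=n$. By fact 2, $[X]=(\eta+\zeta)^n$.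

**Step 3: the dimension of $Y_W$.** Let $\pi:X\to\mathbb P^d$ be the projection. As a set, $\pi(X)=Y_W$. So $Y_W$ is nonempty, closed and irreducible, with $\dim Y_W\le\dim X=r+m-2$. By Step 1 and the determinantal bound (fact 1), $\dim Y_W\ge d-(n-m+1)=r+m-2$. So equality holds.

**Step 4: $\pi:X\to Y_W$ is birational.** The equations of $X$ are linear in $f$, so the fibers of $\pi$ are, as schemes, linear subspaces of $\mathbb P(W)$ over the residue field of the base point. The fiber over the generic point of $Y_W$ has dimension $\dim X-\dim Y_W=0$. A zero-dimensional linear subspace is a single reduced rational point, so the function field of $X$ equals that of $Y_W$. This works in every characteristic.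

**Step 5: the degree.** By fact 2,
$$\deg Y_W=\int_{\mathbb P^{m-1}\times\mathbb P^d}\zeta^{\,r+m-2}(\eta+\zeta)^n .$$
We need the coefficient of $\eta^{m-1}\zeta^d$ in the integrand. Since $(r+m-2)+(n-m+1)=d$, it is the coefficient of $\eta^{m-1}\zeta^{n-m+1}$ in $(\eta+\zeta)^n$, which is $\binom n{m-1}$. $\square$

## The two counts meet: proof of Theorem 2

Let $P$ be the prime ideal of $Y_W$, let $N=\binom n{m-1}$, and let $D=\dim S/P$. By Lemma 4, $D=r+m-1\ge1$. So the codimension of $P$ is $d+1-D=n-m+1$, and its degree is $N$.

**Step 1: $J\subseteq\operatorname{in}(P)$.** The maximal minors of $M$ vanish on $Y_W$, so they lie in $P$. Their leading monomials generate $J$ by Lemma 2.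

**Step 2: the hypotheses of Lemma 1.** By Lemma 3, $J$ is the intersection of $N$ distinct primes, each generated by $n-m+1=d+1-D$ variables. The Hilbert function of $S/\operatorname{in}(P)$ equals that of $S/P$, which by (3) is $N\frac{e^{D-1}}{(D-1)!}+o(e^{D-1})$.

**Step 3: conclusion.** Lemma 1 with $I=\operatorname{in}(P)$ gives $\operatorname{in}(P)=J$. So the leading monomials of the maximal minors generate $\operatorname{in}(P)$, that is, the minors form a Gröbner basis of $P$. The ideal $J$ is generated by squarefree monomials. $\blacksquare$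

## The explicit matrix: proof of Theorem 1

Take $K=\mathbb C$ and the space $W$ with basis (7). Then $m=r-1$, the matrix $A$ with rows (7) is in row echelon form with pivots $s=(0,1,\dots,r-2)$ because $k'\ge r-1>k$, and $AH=\mathcal M_r$. The hypothesis $d\ge2r-2$ says exactly $n=d-r+1\ge r-1=m$, so Theorem 2 and Lemma 4 apply.

**Step 1: $\mathcal T_{r,2,d}=Y_W$.** We know $\mathcal T_{r,2,d}\subseteq Y_W$. By Lemma 4, $Y_W$ is irreducible of dimension $r+m-2=2r-3$. Since $d\ge2r-2$, the known dimension of $\mathcal T_{r,2,d}$ is $\min(2r-3,d)=2r-3$. A closed subset of an irreducible variety with the same dimension is the whole variety.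

**Step 2: property (a), the initial ideal and the degree.** By Theorem 2 the maximal minors of $\mathcal M_r$ form a lex Gröbner basis of the prime ideal of $Y_W=\mathcal T_{r,2,d}$. Here $h_i=2$ for all $i$, $s_1=0$ and $E=(r-2)+(d-r+1)=d-1$, so $\Omega=\{0,\dots,d-2\}$, and the patterns are exactly the sequences in the theorem. The degree is $\binom n{m-1}=\binom{d-r+1}{r-2}$.

**Step 3: properties (b) and (c).** Property (b) and the shift property are visible from the formula. It remains to see that the first column $(t_k+b_kt_{k'})_{0\le k\le r-2}$ involves exactly $t_0,\dots,t_r$. It involves no others. The variables $t_0,\dots,t_{r-2}$ occur as pivots and are not cancelled, since $k'>k$. Next, $b_0\ne0$ because $r\ne0$, and $b_1\ne0$ because $r\ne2$; here $k=1$ is allowed as $1\le r-2$. Since $0$ and $1$ have different parity, $\{0',1'\}=\{r-1,r\}$, so both $t_{r-1}$ and $t_r$ occur. $\blacksquare$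

So the question has a positive answer for every $r\ge3$ and every $d\ge2r-2$.

## All matrices with the three properties: proof of Theorem 3

**Step 1: the "if" part.** Let $g\in GL_{r-1}(\mathbb C)$. All maximal minors of $g\mathcal M_r$ are those of $\mathcal M_r$ times $\det g\ne0$, so (a) holds for lex, and (b) is clear. We have $g\mathcal M_r=(gA)H$, so the columns are shifts of the first. A variable $t_k$ occurs in the first column of $(gA)H$ if and only if the $k$-th column of $gA$ is nonzero, which holds if and only if the $k$-th column of $A$ is nonzero. So the sets of occurring variables do not change, and (c) holds.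

For the rest, let $M'$ satisfy (b) and (c), with maximal minors generating the prime ideal of $\mathcal T_{r,2,d}$. Condition (a) includes this, because a Gröbner basis generates. Put $m=r-1$.

**Step 2: reduce to comparing two coefficient matrices.** By (b) and (c) the first column of $M'$ is $A'(t_0,\dots,t_r)^T$ for a complex $(r-1)\times(r+1)$ matrix $A'$, and the shifts give $M'=A'H$. Since $d\ge2r-2>2r-3=\dim\mathcal T_{r,2,d}$, the prime ideal is nonzero. If $\operatorname{rank}A'<m$, all maximal minors would be zero. So $\operatorname{rank}A'=m$. We must show that $A'$ and $A$ have the same row space.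

**Step 3: isolate one minor.** Let $\Delta'$ and $\Delta$ be the minors of $M'$ and $\mathcal M_r$ on the first $m$ columns; these exist as $n\ge m$. Both involve only $t_0,\dots,t_{2r-2}$, since the last of these columns uses $t_{r-2},\dots,t_{2r-2}$. For $d=2r-2$ the matrix $\mathcal M_r$ is square with determinant $\Delta$. So by Theorem 1, $\Delta$ generates the prime ideal of $\mathcal T_{r,2,2r-2}$.

**Step 4: $\Delta'$ vanishes on $\mathcal T_{r,2,2r-2}$.** We know only that $\Delta'$ vanishes on $\mathcal T_{r,2,d}$, so we lift tensors. Let $T=\sum_l\lambda_l\mathbf v_l^{\otimes(2r-2)}$ with $(\mathbf v_l)$ a funtf and all $y_l\ne0$. Put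
$$T'=\sum_l\lambda_l\,y_l^{-(d-2r+2)}\,\mathbf v_l^{\otimes d}.$$
For $0\le i\le2r-2$ its coordinate is $\sum_l\lambda_ly_l^{-(d-2r+2)}x_l^iy_l^{d-i}=\sum_l\lambda_lx_l^iy_l^{2r-2-i}$, the same as that of $T$. The tensor $T'$ is zero or represents a point of $\mathcal T_{r,2,d}$, and in either case $\Delta'(T')=0$. So $\Delta'(T)=\Delta'(T')=0$. If some $y_l=0$, rotate the whole frame by small angles. The result is again a funtf, all but finitely many angles modulo $2\pi$ make all $y_l$ nonzero, and the tensors converge to $T$. So $\Delta'(T)=0$ by continuity. Hence $\Delta'$ vanishes on the closure $\mathcal T_{r,2,2r-2}$.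

**Step 5: $\Delta'=c\,\Delta$ with $c\in\mathbb C$.** By Steps 3 and 4, $\Delta\mid\Delta'$. The polynomial $\Delta$ is homogeneous of degree $m$, and $\Delta'$ is homogeneous of degree $m$ or zero. So the quotient is a constant.

**Step 6: compare Plücker coordinates.** For an $m$-subset $S=\{s_1<\dots<s_m\}$ of $\{0,\dots,r\}$ let $H_S=\det(t_{s_i+j})_{1\le i\le m,\ 0\le j\le m-1}$. By Cauchy–Binet,
$$\Delta'=\sum_Sp_S(A')\,H_S,\qquad\Delta=\sum_Sp_S(A)\,H_S .$$
The polynomial $H_S$ is the minor on columns $0,\dots,m-1$ of $A_SH$, where $A_S$ has rows $\varepsilon_{s_1},\dots,\varepsilon_{s_m}$. By Lemma 2 its lex leading monomial is $t_{s_1}t_{s_2+1}\cdots t_{s_m+m-1}$. The indices here are strictly increasing, so this monomial determines $S$. Polynomials with pairwise distinct leading monomials are linearly independent, so $\Delta'=c\Delta$ gives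
$$p_S(A')=c\,p_S(A)\qquad\text{for all }S .$$
Since $A'$ has rank $m$, some $p_S(A')\ne0$, so $c\ne0$.

**Step 7: conclude.** Proportional Plücker coordinates mean equal row spaces. Indeed, fix $S$ with $p_S(A)\ne0$, so that $p_S(A')\ne0$ too. Multiply $A$ and $A'$ on the left by invertible matrices so that the columns $S$ form the identity in both. This rescales each vector of minors so that $p_S=1$ for both, so now all minors agree. The entry in row $i$ and column $l\notin S$ of the normalized matrix is, up to a sign depending only on $i$, $l$ and $S$, the minor with column set $(S\setminus\{s_i\})\cup\{l\}$. So the two normalized matrices coincide. Hence $A'=gA$ with $g\in GL_{r-1}(\mathbb C)$, that is, $M'=A'H=g\,AH=g\,\mathcal M_r$. $\blacksquare$
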